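# A blocking tangle, and minimal alternating diagrams with too many maxima

## 1. A fourteen-crossing tangle that two ends and one seed cannot fill

Everything below turns on one tangle diagram with fourteen crossings and on the way color spreads through it. We describe both, and then say what they are for.

**Definition (arcs, moves, closure).** The *arcs* of a knot or tangle diagram are the pieces obtained by cutting it at its undercrossings. At a crossing we see one *over-arc* and two *under-arcs*. Given a set of colored arcs, a *move* at a crossing is this: if the over-arc and one of the two under-arcs are colored, color the other under-arc. The *closure* of a set of arcs is everything that can be colored from it by moves.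

**Definition (tangles and letters).** A tangle diagram has four ends $a=NW$, $b=NE$, $c=SE$, $d=SW$. For a tangle $X$ and an end $e$, let $X.e$ denote the arc of $X$ at that end. Let $C$ be the one-crossing tangle whose over-strand joins $SW$ to $NE$. So $C.b=C.d$ is the over-arc, and $C.a,C.c$ are the under-arcs. For a tangle $Y$ let $LY,RY,TY,BY$ be obtained by adding a crossing $C$ to the left, right, top, bottom of $Y$.

In $X=LY$, for example, the $NE$ corner of the new crossing is joined to the end $a$ of $Y$ and its $SE$ corner to the end $d$ of $Y$. Thus the over-strand of the new crossing runs from the end $d$ of $X$ to the end $a$ of $Y$, and the under-strand runs from the end $a$ of $X$ to the end $d$ of $Y$. The other letters are read off in the same way. In the following table, $o$ is the over-arc of the new crossing, $u_{out}$ is the under-arc coming from outside, and $u_{in}$ is the under-arc going inside. The two ends not mentioned in a row are unchanged, meaning $X.e=Y.e$.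

| letter | $o$ | $u_{out}$ | $u_{in}$ |
|---|---|---|---|
| $L$ | $X.d=Y.a$ | $X.a$ | $Y.d$ |
| $R$ | $X.b=Y.c$ | $X.c$ | $Y.b$ |
| $T$ | $X.b=Y.a$ | $X.a$ | $Y.b$ |
| $B$ | $X.d=Y.c$ | $X.c$ | $Y.d$ |

A *word* $w$ in $L,R,T,B$ is read from outside to inside, and $wY$ is the resulting tangle. A *word tangle* is a tangle $wC$.

**Example.** Put $H_2=LC=RC$ (two crossings side by side) and $V_2=TC=BC$ (one above the other). From the table, in $H_2=LC$ we have $H_2.d=C.a$ and $H_2.b=C.b=C.d$. So $H_2$ has exactly four arcs, one at each end, and its crossings are

$$\text{left: over } H_2.d,\ \text{under } H_2.a,\,H_2.b;\qquad \text{right: over } H_2.b,\ \text{under } H_2.d,\,H_2.c. \tag{1}$$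

In $V_2=TC$ we have $V_2.b=C.a$ and $V_2.d=C.d=C.b$, so again there are four arcs, one at each end, and

$$\text{top: over } V_2.b,\ \text{under } V_2.a,\,V_2.d;\qquad \text{bottom: over } V_2.d,\ \text{under } V_2.b,\,V_2.c. \tag{2}$$

**Definition (the blocking tangle).** For $Y\in\{H_2,V_2\}$ let
$$Q_Y=(LRTB)^3\,Y .$$

It has $12+2=14$ crossings. Two facts about it pull in opposite directions.

* *Blocking* (Lemma 5): if any two ends of $Q_Y$ are colored, and one further arc of our choice is colored, then moves inside $Q_Y$ never color all four ends.
* *Flyping away the block* (Sections 3 and 8): the tangle $(RRBB)^3RC$ is isotopic to $Q_{H_2}$ rel boundary and has the same number of crossings, but a single colored end, namely $a$, together with one well chosen arc colors all of it.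

What is this for? The number of initial arcs needed to color a knot diagram is the number of maxima needed to realize that diagram by a curve in space. So the two facts produce two minimal diagrams of the same knot with different numbers of maxima. This answers a question about alternating knots, to which we now turn.

## 2. Maxima above a fixed diagram

Let $p(x,y,z)=(x,y)$ and $h(x,y,z)=z$ on $\mathbb R^3$, and let $K$ be a knot type. If a smooth embedding $\gamma\in K$ has $p|_\gamma$ regular and $|p^{-1}(x,y)\cap\gamma|\le 2$ for all $(x,y)$, then $p(\gamma)$ is a *knot projection* of $K$. A *knot diagram* is a knot projection with over/under labels at the double points. A *minimal diagram* of $K$ is a diagram with the least number of crossings among all diagrams of $K$.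

**Definition (bridge number).** $\beta(K)$ is the least number of maxima of $h|_\gamma$ over all $\gamma\in K$ with $h|_\gamma$ Morse.

**Definition (perpendicular bridge number).** An embedding $\gamma\in K$ *presents* the diagram $D$ if $h|_\gamma$ is Morse, $p(\gamma)$ is a knot projection of $K$, and $p(\gamma)$ with its crossing labels equals $D$. Then $b(D)=b_\perp(D)$ is the least number of maxima of $h|_\gamma$ over all $\gamma$ presenting $D$.

Note that the height is measured perpendicular to the plane of projection.

**Definition (Wirtinger number).** $\omega(D)$ is the least number of initially colored arcs, called *seeds*, from which moves color all arcs of $D$.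

We use two known facts: $b(D)=\omega(D)$ for every diagram $D$, and $\min_D b(D)=\beta(K)$, the minimum being over all diagrams $D$ of $K$. In particular $b(D)\ge\beta(K)$ always.

**Example.** The standard trefoil diagram has three arcs, and each of its three crossings meets all three. From one seed no move is possible; from two seeds one move finishes. So $b=\omega=2$. This equals $\beta$, because a curve with a single maximum is unknotted.

The following conjecture is taken from Ryan Blair, Alexandra A. Kjuchukova, Makoto Ozawa, "The incompatibility of crossing number and bridge number for knot diagrams", arXiv:1710.11327 (2017).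

**Conjecture.** For every prime alternating knot $K$ and every minimal diagram $D$ of $K$, $b(D)=\beta(K)$.

It is false. For tangles $X_1,X_2,X_3$, let $N(X_1+X_2+X_3)$ denote the numerator closure of their sum: put them in a row and, with indices mod $3$, join the end $b$ of $X_i$ to the end $a$ of $X_{i+1}$ and the end $c$ of $X_i$ to the end $d$ of $X_{i+1}$.

**Theorem 1.** Let $D=N(Q_{V_2}+Q_{H_2}+Q_{H_2})$, a diagram with 42 crossings, and let $K$ be its knot type. Then $K$ is a prime alternating knot, $D$ is a minimal diagram of $K$, $b(D)=4$, and $\beta(K)\le 3$. Hence the conjecture is false.

**Theorem 3.** For every $m\ge3$ there are a prime alternating knot $K_m$ and two minimal diagrams $D_m,D_m'$ of $K_m$, with $28m$ crossings each, such that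
$$b(D_m)\ge\tfrac52\,m,\qquad \beta(K_m)\le b(D_m')\le m+1 .$$
Consequently $b(D_m)-\beta(K_m)\ge\frac32m-1\to\infty$, linearly in the crossing number, and $\liminf_m b(D_m)/\beta(K_m)\ge\frac52$.

So $b-\beta$ is unbounded on minimal diagrams of prime alternating knots, and $b/\beta$ takes values exceeding any number below $5/2$. Between these two stands Theorem 2 in Section 6, an exact formula for $\omega$ of every diagram built from blocking tangles.

## 3. Flypes preserve the knot and change the flow of color

A sensible person first tries to prove the conjecture. By the Tait flyping theorem, any two reduced alternating diagrams on the sphere of a prime alternating knot are related by flypes. So one would like to show that a flype does not change $b=\omega$. In our notation the basic flypes replace $LY$ by $RY$ and $TY$ by $BY$. Let us first make sure that these really are isotopies for word tangles.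

**Lemma 1 (flypes).** For any word $w$ and $Y\in\{C,H_2,V_2\}$, the tangle $wY$ is unchanged, up to isotopy rel boundary, if any letters $L$ are replaced by $R$ or conversely, and any letters $T$ by $B$ or conversely.

*Proof.* Let $X^h$ and $X^v$ be $X$ rotated by $\pi$ about the horizontal axis, respectively the vertical axis, of the plane of projection.

**Step 1: the half-turn of a ball, to move a crossing from left to right.** We claim $C+Y\cong Y^h+C$, where $+$ is horizontal juxtaposition. Follow the strands of $C$ as $x$ increases: the over-strand goes from low $y$ over the top (large $z$) to high $y$, and the under-strand goes from high $y$ through small $z$ to low $y$. So in the $(y,z)$-plane the pair turns by the angle $-\pi$. Turn the ball containing $Y$ by $+\pi$ about the horizontal axis, keeping the four outer ends fixed. On the left the total turning becomes $0$, so the crossing disappears. On the right the strands start at offset $+\pi$ and end at offset $0$, so they turn by $-\pi$ as $x$ increases: this is again a crossing $C$. The tangle $Y$ has become $Y^h$. The reflection $(x,y,z)\mapsto(y,x,z)$ maps $C$ to itself and exchanges the two axes, so the vertical version holds too: a crossing $C$ on top of $Y$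 may be moved to the bottom at the price of replacing $Y$ by $Y^v$.

**Step 2: induction, to remove the half-turn.** We show by induction on the number of crossings that every word tangle $X$ with core $C$ satisfies $X\cong X^h\cong X^v$, and that $LY\cong RY$, $TY\cong BY$ for every word tangle $Y$. For the start, rotating $C$ about either axis carries the over-strand to an under-strand of the other diagonal direction and vice versa, so $C^h=C^v=C$. Suppose the claim $Y\cong Y^h\cong Y^v$ holds. Then
$$LY=C+Y\cong Y^h+C\cong Y+C=RY,$$
and likewise $TY\cong BY$. The rotation about the horizontal axis keeps left and right, and the one about the vertical axis exchanges them. So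
$$(LY)^h=C+Y^h\cong LY,\qquad (LY)^v=Y^v+C\cong RY\cong LY,$$
$$(RY)^h=Y^h+C\cong RY,\qquad (RY)^v=C+Y^v\cong LY\cong RY.$$
The same with the axes exchanged gives the claim for $TY$ and $BY$.

**Step 3: the conclusion.** An isotopy of $Y$ rel boundary extends to $LY,RY,TY,BY$, so letters may be changed one at a time anywhere in the word. The cores $H_2=LC$ and $V_2=TC$ are word tangles themselves. $\square$

These flypes stay among alternating diagrams.

**Definition (standard).** A tangle is *standard* if it is alternating and, entering from the ends, the first crossing is passed over from $b,d$ and under from $a,c$.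

The tangle $C$ is standard. If $Y$ is standard, so are $LY,RY,TY,BY$. To see this, look at the two new junctions. For $L$ they are (crossing $NE$, over)–($Y.a$, under) and (crossing $SE$, under)–($Y.d$, over). For $R$: (crossing $NW$, under)–($Y.b$, over) and (crossing $SW$, over)–($Y.c$, under). For $T$: (crossing $SW$, over)–($Y.a$, under) and (crossing $SE$, under)–($Y.b$, over). For $B$: (crossing $NW$, under)–($Y.d$, over) and (crossing $NE$, over)–($Y.c$, under). Each junction alternates. The new outer ends are corners of $C$ of the same name, and the old ones keep their behavior. So **every word tangle is standard.**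

Now the attempted proof. To show that a flype preserves $\omega$ one would convert seeds for a diagram containing $LY$ into equally many seeds for the diagram with $RY$. This would be clear if $LY$ and $RY$ transmitted color in the same way. They do not, and this is where the argument stops.

**Example (three crossings).** Take $Y=V_2$ and use (2). In $LV_2$ name the arcs $1=X.a$, $2=X.d=V_2.a$, $3=V_2.d$, $4=X.b=V_2.b$, $5=X.c=V_2.c$. The crossings, written (over; under, under), are
$$(2;1,3),\qquad (4;2,3),\qquad (3;4,5).$$
Color the end $a$, which is arc $1$, and one more arc. The closures of $\{1,2\},\{1,3\},\{1,4\},\{1,5\}$ are $\{1,2,3\},\{1,3\},\{1,4\},\{1,5\}$: the end $a$ and one seed never fill $LV_2$. In $RV_2$, on the other hand, the end $a$ is the arc $V_2.a$. Color it and seed $V_2.b$. The top crossing of $V_2$ gives $V_2.d$, the bottom crossing gives $V_2.c$, and then the new crossing, whose over-arc is $V_2.c$ and whose under-arcs are $V_2.b$ and the arc at the end $c$ of $RV_2$, gives the rest. The end $a$ and one seed fill $RV_2$.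

The reason is visible: in $LY$ the end $a$ stops at the first crossing, while in $RY$ it passes by unchanged. This is not yet a counterexample, since other positions may be favorable: the end $b$ (arc $4$) with seed $3$ does fill $LV_2$, coloring $5$, $2$, $1$ in turn. We need a tangle that is unfavorable for *all* pairs of ends and *all* seeds. That is the role of the twelve letters of $Q_Y$.

## 4. Color flowing inward through the shell

Fix $Q=Q_Y$, and let $X_j$ be the subtangle left after removing the first $j$ letters, so $X_0=Q$ and $X_{12}=Y$. Let $\Sigma_j$ be the circle around $X_j$, and let $A_j$ be the set of arcs of $Q$ through its four positions $a,b,c,d$. The $j$-th crossing lies between $\Sigma_{j-1}$ and $\Sigma_j$. The crossings $1,\dots,12$ form the *shell*.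

**Lemma 2 (structure of $Q_Y$).**

1. At shell crossing $j$: $o\in A_{j-1}\cap A_j$, $u_{out}\in A_{j-1}$ ends there, $u_{in}\in A_j$ starts there, and no other arc touches the crossing. The other two arcs of $A_{j-1}$ lie in $A_j$.
2. Every arc of $Q$ crosses a nonempty set of consecutive circles $\Sigma_j$, each once. Distinct positions on $\Sigma_j$ lie on distinct arcs; in particular $o\ne u_{out}$ and $o\neq u_{in}$ at every shell crossing.
3. All arcs meeting $Y$ belong to $A_{12}$, and each crossing of $Y$ has three distinct arcs.
4. The four ends of $Q$ lie on four distinct arcs, which stop at crossings $1$ (end $a$), $2$ (end $c$), $3$ (end $d$), $4$ (end $b$).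

*Proof.* Part 1 is the table of Section 1. By it, each piece of strand between $\Sigma_{j-1}$ and $\Sigma_j$ either runs from one circle to the other or is one of the two under-pieces. So inside the shell arcs never turn back. By (1) and (2), the four ends of $Y$ lie on four distinct arcs of $Y$, these are all the arcs of $Y$, and each crossing of $Y$ has three distinct arcs. Hence no two arc pieces of the shell are joined inside $Y$, and every arc of $Q$ meeting $Y$ passes through $\Sigma_{12}$. This gives 2 and 3. For 4, use the first letters $L,R,T,B$. The end $a$ is $u_{out}$ at crossing 1. The end $c$ is unchanged by $L$ and is $u_{out}$ at crossing 2. The end $d$ passes over crossing 1 to position $a$, is unchanged by $R$, and is $u_{out}$ at crossing 3. The end $b$ is unchanged by $L$, passes over crossing 2 to position $c$, is unchanged by $T$, and is $u_{out}$ at crossing 4. $\square$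

Now suppose some positions on an outer circle are colored and nothing inside is. What reaches the inner circles? By the table, the answer is given by four maps on subsets $S\subset\{a,b,c,d\}$. We list membership in the image.

* $f_L$: $a$ iff $d\in S$; $d$ iff $a,d\in S$; $b,c$ unchanged.
* $f_R$: $c$ iff $b\in S$; $b$ iff $b,c\in S$; $a,d$ unchanged.
* $f_T$: $a$ iff $b\in S$; $b$ iff $a,b\in S$; $c,d$ unchanged.
* $f_B$: $c$ iff $d\in S$; $d$ iff $c,d\in S$; $a,b$ unchanged.

Each is monotone: $S\subset S'$ implies $f(S)\subset f(S')$. Given $S_i$ at $\Sigma_i$, apply the maps of the letters $i+1,\dots,j$ to get $S_j$ for $j\ge i$. The *inward flow* from $S_i$ is the set $W$ of arcs at the positions $S_j$ of $\Sigma_j$, for all $j\ge i$.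

**Lemma 3.** The inward flow $W$ from $S_i$ meets $A_j$ exactly in the arcs at positions $S_j$, for every $j\ge i$, and $W$ is closed under moves at the crossings $i+1,\dots,12$.

*Proof.* If an arc crosses both $\Sigma_{j-1}$ and $\Sigma_j$ with $j>i$, it is either unchanged or the over-arc. In both cases the definition of the maps says that it sits at a position of $S_{j-1}$ iff it sits at a position of $S_j$. Since arcs cross consecutive circles, membership in $W$ can be read off on any circle $\Sigma_j$, $j\ge i$, which the arc crosses; this is the first claim. At a crossing $j>i$ the remaining clause of $f$ says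
$$u_{in}\in W\iff o\in W\ \text{and}\ u_{out}\in W .$$
If $o,u_{out}\in W$, then $u_{in}\in W$; if $o,u_{in}\in W$, then $u_{out}\in W$. So no move at that crossing leaves $W$. $\square$

**One block is too short.** Consider $P=LRTB\,H_2$, color the ends $b,c$, and seed the arc $Y.d$ of the core $Y=H_2$. The flow of $bc$ is
$$bc\xrightarrow{L}bc\xrightarrow{R}bc\xrightarrow{T}ac\xrightarrow{B}a ,$$
so $Y.a$ gets colored. By (1), the left crossing (over $Y.d$) gives $Y.b$, and the right crossing (over $Y.b$, under $Y.d$) gives $Y.c$. Now all four positions at $Y$ are colored. Going outward, each shell crossing has $o$ and $u_{in}$ colored and yields $u_{out}$. So all of $P$ is colored, and $P$ does not block. The trouble is that color still reaches the core after four letters. Twelve letters leave room for two separate jobs: an outer half that extinguishes any two ends, and an inner half that reduces any three positions to at most one.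

Write $(LRTB)^3=uv$ with $u=LRTBLR$ and $v=TBLRTB$.

**Lemma 4.** (i) The flow through $u$ sends every set of size at most $2$ to $\emptyset$. (ii) The flow through $v$ sends every set of size at most $3$ to a set of size at most $1$.

*Proof.* By monotonicity it is enough to treat sets of size exactly $2$, respectively $3$. Sets are written as words, and once $\emptyset$ is reached it stays.

(i) Letters $L,R,T,B,L,R$:
$$\begin{aligned}
ab&\to b\to c\to c\to\emptyset,\\
ac&\to c\to\emptyset,\\
ad&\to ad\to ad\to d\to c\to c\to\emptyset,\\
bc&\to bc\to bc\to ac\to a\to\emptyset,\\
bd&\to ab\to ac\to c\to\emptyset,\\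
cd&\to ac\to a\to\emptyset.
\end{aligned}$$

(ii) Letters $T,B,L,R,T,B$:
$$\begin{aligned}
abc&\to abc\to ab\to b\to c\to c\to\emptyset,\\
abd&\to abd\to abc\to bc\to bc\to ac\to a,\\
acd&\to cd\to cd\to ac\to a\to\emptyset,\\
bcd&\to acd\to acd\to acd\to ad\to d\to c.
\end{aligned}$$
Each arrow is one application of the rules above. For instance, in the last line $f_T$ replaces $bcd$ by $acd$, since $b$ is present and $a$ is not. $\square$

## 5. The blocking lemma

The flow handles color entering from outside. The extra arc $\alpha$ may sit in the middle of the shell and send color both ways. For the outer half we control this by linear algebra, using the rule of Fox colorings: the two under-arcs at a crossing add up to twice the over-arc.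

**Lemma 5 (blocking).** Let $I$ be a set of at most two ends of $Q=Q_Y$ and $\alpha$ any arc of $Q$. Then the closure in $Q$ of $I$ and $\alpha$ does not contain all four ends of $Q$.

*Proof.* We identify ends with their arcs; by Lemma 2 these are four distinct arcs.

**Case 1: $\alpha\in A_j$ for some $j\le6$.**

*Bounding what the outer half can do.* Assign to each arc in $\bigcup_{j\le 6}A_j$ a linear form $\lambda$ on $\mathbb Q^4$: the four coordinate forms to $A_0$, and at crossings $1,\dots,6$ in turn
$$\lambda(u_{in})=2\lambda(o)-\lambda(u_{out}).$$
This is well defined, since an arc of $\bigcup_{j\le6}A_j$ is either an end or is $u_{in}$ at exactly one of the crossings $1,\dots,6$. Passing from $A_{j-1}$ to $A_j$ replaces $u_{out}$ by $u_{in}$ and keeps the other three arcs, among them $o$. So by induction $\lambda(A_j)$ is a basis of $(\mathbb Q^4)^*$ for each $j\le6$.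

Let $Z$ be the closure of $I\cup\{\alpha\}$ under moves at crossings $1,\dots,6$ only. A move colors an arc whose form is twice the form of the over-arc minus that of the other under-arc. So $\lambda(Z)$ lies in the span of the at most three forms of $I\cup\{\alpha\}$. A three-dimensional space contains at most three members of a basis, so
$$|Z\cap A_0|\le3,\qquad |Z\cap A_6|\le 3 .$$

*Letting the rest flow inward.* Let $S_6$ be the set of positions of $Z\cap A_6$ on $\Sigma_6$, and let $W$ be the inward flow from $S_6$. By Lemma 4(ii), $|S_{12}|\le1$.

*Claim: $Z\cup W$ is closed under all moves in $Q$.* An arc lying both in some $A_k$ with $k\le 6$ and in some $A_l$ with $l\ge6$ crosses $\Sigma_6$, by Lemma 2. On $\Sigma_6$ the sets $Z$ and $W$ agree.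

* At a crossing $k\le6$, the arcs are in $A_{k-1}\cup A_k$. An arc of $W$ lies in some $A_l$ with $l\ge 6$, so if it touches the crossing it crosses $\Sigma_6$ and lies in $Z$. Thus only arcs of $Z$ occur, and $Z$ is closed there.
* At a crossing $k$ with $7\le k\le12$, the arcs are in $A_{k-1}\cup A_k$ with $k-1\ge6$. An arc of $Z$ touching it crosses $\Sigma_6$ and so lies in $W$. Thus only arcs of $W$ occur, and $W$ is closed there by Lemma 3.
* At a crossing of $Y$, the arcs are in $A_{12}$. An arc of $Z$ there crosses $\Sigma_6$ and lies in $W$, and $W$ has at most one arc in $A_{12}$. The three arcs at the crossing are distinct, so no move is possible.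

*Conclusion of the case.* The closure of $I\cup\{\alpha\}$ is contained in $Z\cup W$. An arc of $W$ that is an end would cross $\Sigma_6$ and lie in $Z$. So the closure contains at most $|Z\cap A_0|\le3$ ends.

**Case 2: $\alpha\notin A_j$ for all $j\le6$.** Then $\alpha$ lies in the interior of $X_6$ and touches no crossing $\le6$. Let $W$ be the inward flow from $S_0=I$. By Lemma 4(i), $S_6=\emptyset$, hence $S_j=\emptyset$ for $j\ge6$, and no arc of $W$ crosses $\Sigma_6$. We claim that $W\cup\{\alpha\}$ is closed. At crossings $\le 6$ only arcs of $W$ occur, and $W$ is closed there by Lemma 3. At crossings of $X_6$ no arc of $W$ occurs, so $\alpha$ is the only arc of our set that can. A move needs a colored over-arc and a colored under-arc, and these are different arcs by Lemma 2. So there is no move. The set $W\cup\{\alpha\}$ meets $A_0$ only in $I$, so the closure contains at most two ends. $\square$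

We also need the opposite statement, for upper bounds. It holds for every word.

**Lemma 6 (propagation).** In any word tangle $wY$ with $Y\in\{H_2,V_2\}$:

(i) if all four ends are colored, moves color everything;

(ii) if the over-arc and one under-arc of the innermost $C$ are colored, moves color everything.

*Proof.* Use circles $\Sigma_j$ and sets $A_j$ for $wY$ as before. At each shell crossing $o,u_{out}\in A_{j-1}$ and $o,u_{in}\in A_j$, and otherwise $A_{j-1}$ and $A_j$ agree. So if all of $A_{j-1}$ is colored, one move colors all of $A_j$, and conversely. For (i), go inward from the ends to $Y$; by (1) and (2) the four end arcs of $Y$ are all its arcs. For (ii), view the outer crossing of $Y$ as one more shell layer ($Y=LC$ or $RC$, $TC$ or $BC$). One move colors the third arc of $C$, so all four positions around $C$ are colored; then go outward. Every arc of $wY$ passes one of these circles, so everything is colored. $\square$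

Note that in (ii) the innermost $C$ depends on how the core is written: in $H_2=LC$ it is the right crossing, in $H_2=RC$ the left one.

## 6. One blocking tangle at each vertex of a plane graph

**The construction.** Let $\Gamma$ be a connected loopless 4-regular plane (multi)graph. Its faces can be checkerboard colored black and white. At each vertex choose the crossing whose over-strand, rotated counterclockwise, sweeps the black faces. Identify a disc at the vertex with the standard picture, preserving orientation, so that the over-strand is $SW$–$NE$. Rotated counterclockwise it sweeps the $N$ and $S$ corners, so these are black. Leaving the vertex along an over-end ($b$ or $d$), black is on the left; leaving along an under-end ($a$ or $c$), black is on the right. An edge that leaves one vertex with black on its left is, seen from its other endpoint, leaving with black on its right. Hence every edge joins an over-end to an under-end. Replace every vertex by a word tangle in its frame. Word tangles are standard, so the resulting diagram is **alternating**. If we use $Q_{Y_x}$ with $Y_x\in\{H_2,V_2\}$ at each vertex $x$, we call it $D(\Gamma,(Y_x))$.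

**Example.** In $N(X_1+X_2+X_3)$ the underlying graph is the triangle with doubled edges. It has five faces. The two triangles, at the $N$ and $S$ corners of the three tangles, are black; the three bigons are white. The frames are the upright ones, and indeed each over-end $b$ is joined to an under-end $a$, and each under-end $c$ to an over-end $d$.

**The arcs of $D=D(\Gamma,(Y_x))$.** By Lemma 2 each arc of a $Q_Y$ contains at most one end. So each edge of $\Gamma$ lies on exactly one arc of $D$, its *edge arc*, composed of one end arc from each of its two endpoint tangles; and different edges have different edge arcs. All other arcs are *interior arcs* of single tangles. Since $\Gamma$ has no loops, each arc of $D$ meeting a given tangle corresponds to exactly one arc of that tangle.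

**Theorem 2.** For $D=D(\Gamma,(Y_x))$,
$$\omega(D)=\min_{S\subset V(\Gamma)}\bigl(2|S|+e(\Gamma-S)\bigr), \tag{3}$$
where $e$ counts edges with multiplicity.

*Proof.* **Step 1: the upper bound, by seeding a set $S$ of tangles from inside.** Let $S\subset V(\Gamma)$. In each tangle of $S$ seed the over-arc and one under-arc of the innermost $C$, and seed the edge arcs of $\Gamma-S$. By Lemma 6(ii) all tangles of $S$ get colored, so all edge arcs with an endpoint in $S$ do. The other edge arcs are seeds. Now all four ends of every tangle are colored, and Lemma 6(i) finishes.

**Step 2: bookkeeping for the lower bound.** Take seeds that color $D$, and perform the moves one at a time. Let $F$ be the set of seeded edge arcs, $s(x)$ the number of interior seeds in the tangle at $x$, and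
$$S=\{x:\ s(x)\ge2\}.$$
An edge arc that is not a seed is first colored by a move at a crossing of exactly one of its two endpoint tangles. We say that this vertex *produces* it.

At any time, the colored arcs of $Q_x$ lie in the closure, under moves in $Q_x$, of the interior seeds of $x$ and those colored ends of $Q_x$ that $x$ did not produce. Indeed, an arc of $Q_x$ that becomes colored is an interior seed, or an end that is a seed or was colored from the other side, or was colored by a move in $Q_x$.

**Step 3: a vertex $x\notin S$ produces at most $s(x)$ edge arcs.** This is where blocking enters.

* Let $s(x)=1$ with interior seed $\alpha$, and suppose that $x$ produces at least two edge arcs, the first two being $e_1$ and then $e_2$. Just after $e_2$ is colored, the colored ends not produced by $x$ lie in the set $I$ of the other two ends. So the closure of $I\cup\{\alpha\}$ contains $e_1,e_2$ and $I$, that is, all four ends. This contradicts Lemma 5.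
* Let $s(x)=0$, and suppose that $x$ produces a first edge arc $e_1$. Just after that, the colored ends not produced by $x$ are among the other three. So the closure of these three ends contains all four. This contradicts Lemma 5, with $I$ two of the three ends and $\alpha$ the third.

**Step 4: the count.** Every edge of $\Gamma-S$ is in $F$ or is produced by one of its endpoints, both of which lie outside $S$. So $e(\Gamma-S)\le|F|+\sum_{x\notin S}s(x)$, and the number of seeds is
$$|F|+\sum_x s(x)\ \ge\ |F|+\sum_{x\notin S}s(x)+2|S|\ \ge\ e(\Gamma-S)+2|S| .\qquad\square$$

## 7. Edge cuts, primality, minimality, and the number of components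

To apply (3) to minimal diagrams of prime knots we need two combinatorial lemmas. For a graph $G$ and $S\subset V(G)$, let $\delta(S)$ be the set of edges between $S$ and its complement. Call $G$ *4-edge-connected* if $|\delta(S)|\ge4$ for all $\emptyset\ne S\subsetneq V(G)$. For example, the triangle with doubled edges is 4-edge-connected: every cut separates one vertex from the other two, and has four edges.

**Lemma 7.** Let $\Gamma$ be 4-edge-connected, and replace its vertices by any word tangles in their frames, as in Section 6. If the resulting diagram $D$ is a knot diagram, then it is a minimal diagram of a prime alternating knot. In particular this holds for $D(\Gamma,(Y_x))$.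

*Proof.* **Step 1: gluing 4-edge-connected graphs.** *Claim:* if $Z\subset V(G)$ has $|\delta(Z)|=4$, and $G/Z$ and $G/Z^c$ (collapse the set to one vertex) are 4-edge-connected, then so is $G$. Let $\emptyset\ne S\subsetneq V$. If $S$ or $S^c$ is contained in $Z$ or in $Z^c$, then $\delta(S)=\delta(S^c)$ is a cut of $G/Z^c$ or of $G/Z$, so it has at least four edges. Otherwise $S\not\subset Z^c$ and $S^c\not\subset Z^c$ say that $S\cap Z$ is a nonempty proper subset of $Z$, and $S^c\not\subset Z$ says that $S\cup Z\ne V$. Then $\delta(S\cap Z)$ is a cut of $G/Z^c$, and $\delta(S\cup Z)$ is a cut of $G/Z$. By submodularity of the cut function,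
$$8\le|\delta(S\cap Z)|+|\delta(S\cup Z)|\le|\delta(S)|+|\delta(Z)|=|\delta(S)|+4 .$$

**Step 2: word tangles.** For a word tangle $X$, let $\hat X$ be the graph whose vertices are its crossings and one vertex for the collapsed outside. $\hat C$ has two vertices and four edges between them, so it is 4-edge-connected. Let $X=LY,RY,TY$ or $BY$, and let $Z$ be the set of crossings of $Y$; then $|\delta(Z)|=4$. Collapsing $Z$ in $\hat X$ leaves three vertices (the new crossing, $Y$, and the outside), with two edges between any two of them: the doubled triangle. Collapsing the complement of $Z$ gives $\hat Y$. By Step 1 and induction $\hat X$ is 4-edge-connected.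

**Step 3: the graph of $D$.** Replace the vertices of $\Gamma$ by tangles one at a time. If the vertex $x$ is replaced by $X$, take $Z$ to be the crossings of $X$. Then $|\delta(Z)|=4$, $G/Z$ is the previous graph, and $G/Z^c=\hat X$. By Step 1, the graph $G$ of $D$ is 4-edge-connected. It is therefore connected, and it is loopless, because each vertex has degree $4$ and a cut of at least four edges around it.

**Step 4: $D$ is reduced.** Suppose a circle in the plane meets $D$ only at a crossing $v$, passing through two opposite corners, so that two half-edges at $v$ lie on each side. Push the circle off $v$ so that $v$ lies outside. If the two inner half-edges belong to one edge, it is a loop. Otherwise the circle now crosses two different edges, whose other endpoints lie inside, while $v$ is outside; this is a cut with two edges. Both are impossible.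

**Step 5: $D$ is a prime diagram.** Let a circle meet $D$ transversally in two points which are not crossings. If they lie on different edges, each of these edges has its endpoints on different sides, so we have a cut with two edges, which is impossible. If they lie on the same edge, one side contains the middle part of that edge, and no further edge meets the circle. Since $G$ is connected and the endpoints of the edge are on the other side, that side contains no crossing: it is just a crossingless arc.

**Step 6: two theorems.** $D$ is alternating and reduced, so it has the minimal crossing number (Kauffman, Murasugi, Thistlethwaite, 1987). A link with a connected prime alternating diagram is prime (Menasco, *Topology* 23 (1984)). $\square$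

**Lemma 8.** $Q_{H_2}$ connects its ends as $\{ab|cd\}$, and $Q_{V_2}$ connects them as $\{ad|bc\}$. For every connected $\Gamma$ as in Section 6 the $Y_x$ can be chosen so that $D(\Gamma,(Y_x))$ is a knot diagram.

*Proof.* **Step 1: the connections.** In $C$ the strands join $a$–$c$ and $b$–$d$. In $LY$ the strand entering at $d$ arrives at the position $a$ of $Y$, and the one entering at $a$ arrives at $d$. So in $H_2=LC$ we have $d\to C.a\to C.c=c$ and $a\to C.d\to C.b=b$: the pairing is $\{ab|cd\}$. In $V_2=TC$ we have $b\to C.a\to C.c=c$ and $a\to C.b\to C.d=d$: the pairing is $\{ad|bc\}$. Following strands inward, the letters permute positions by $L:(a\,d)$, $R:(b\,c)$, $T:(a\,b)$, $B:(c\,d)$. So a block $LR$ acts as $(a\,d)(b\,c)$ and $TB$ as $(a\,b)(c\,d)$. Both preserve both pairings. Hence $Q_Y$ has the pairing of $Y$.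

**Step 2: choosing smoothings.** As far as components go, each vertex is smoothed in one of the two planar ways, and all smoothings occur. Start with any. If it has at least two circles, some vertex meets two different circles; otherwise walking along edges, and through vertices, would show by connectedness that there is only one. Switching the smoothing at that vertex merges the two circles, so the number of circles drops by one. Repeat until one circle is left. $\square$

## 8. The doubled triangle: $b(D)=4$ and $\beta(K)\le3$

*Proof of Theorem 1.* **Step 1: $D$ is a minimal diagram of a prime alternating knot.** By the example in Section 6, $D=D(\Gamma,(Y_x))$ with $\Gamma$ the doubled triangle, which is 4-edge-connected. Name the tangles $Q_1=Q_{V_2}$ and $Q_2,Q_3=Q_{H_2}$. By Lemma 8 they connect their ends as $\{ad|bc\},\{ab|cd\},\{ab|cd\}$. Tracing,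
$$Q_1.b\to Q_2.a\to Q_2.b\to Q_3.a\to Q_3.b\to Q_1.a\to Q_1.d\to Q_3.c\to Q_3.d\to Q_2.c\to Q_2.d\to Q_1.c\to Q_1.b .$$
All twelve ends occur, so $D$ has one component. Lemma 7 applies. The number of crossings is $3\cdot14=42$.

**Step 2: $b(D)=4$.** In (3), sets with $|S|=0,1,2,3$ give
$$6,\qquad 2+2=4,\qquad 4+0=4,\qquad 6 .$$
So $b(D)=\omega(D)=4$.

**Step 3: $\beta(K)\le3$, by flyping one tangle.** Let $D'$ be obtained from $D$ by replacing $Q_2=(LRTB)^3H_2$ by
$$Q_2'=(RRBB)^3\,RC .$$
Each $L$ became $R$, each $T$ became $B$, and $H_2=RC$, so by Lemma 1 $D'$ is a diagram of $K$. Take three seeds: the over-arc and one under-arc of the innermost $C$ of $Q_1$, and the over-arc of the innermost $C$ of $Q_2'$. By Lemma 6(ii) all of $Q_1$ gets colored, in particular the arc $Q_1.b=Q_2'.a$. The letters $R$ and $B$ leave the end $a$ unchanged ($X.a=Y.a$). So this arc is the arc at the end $a$ of the innermost $C$ of $Q_2'$, which is an under-arc there. Now the over-arc and one under-arc of that $C$ are colored, and by Lemma 6(ii) all of $Q_2'$ is. Finally $Q_3.a,Q_3.d$ are joined to $Q_2'.b,Q_2'.c$, and $Q_3.b,Q_3.c$ are joined to $Q_1.a,Q_1.d$. So all four ends of $Q_3$ are colored, and Lemma 6(i) finishes. Hence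
$$\beta(K)\le b(D')=\omega(D')\le3<4=b(D).\qquad\square$$

*Remark.* $K$ is a Montesinos knot with three non-integral rational tangles, so in fact $\beta(K)=3$ by Boileau–Zieschang (*Comment. Math. Helv.* 60 (1985)); this is not needed. By Lemma 7, $D'$ is also a minimal diagram, so $b$ really varies among flype-related minimal diagrams.

*Remark.* With the short tangle $P=LRTB\,H_2$ of Section 4 in third place, the bound $4$ would be lost. Two seeds fill the first tangle, hence color the ends $b,c$ of the third. One more seed fills $P$ as computed there, and then all four ends of the second tangle are colored: three seeds suffice.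

## 9. Antiprisms: a gap that grows linearly

*Proof of Theorem 3.* **Step 1: the graph.** Let $n=2m\ge6$ and let $\Gamma=C_n^2$: vertices $x_i$, $i\in\mathbb Z/n$, with $x_i$ adjacent to $x_{i\pm1}$ and $x_{i\pm2}$. It is simple and 4-regular. It is planar: put the even-indexed vertices on an inner $m$-cycle, the odd-indexed ones on an outer $m$-cycle, and draw the edges $x_ix_{i+1}$ as a zigzag between them (the antiprism).

It is 4-edge-connected. Let $\emptyset\ne S\subsetneq V$. Going around the cycle $x_0x_1\cdots x_{n-1}$, we find an edge $x_ix_{i+1}$ in $\delta(S)$. The triangles $x_{i-1}x_ix_{i+1}$ and $x_ix_{i+1}x_{i+2}$ share only that edge. A cut meets a triangle in an even number of edges, so each of the two triangles contains a further cut edge, and $|\delta(S)|\ge3$. In a 4-regular graph $|\delta(S)|=4|S|-2e(S)$ is even, where $e(S)$ is the number of edges inside $S$. So $|\delta(S)|\ge4$.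

Choose $Y_x$ by Lemma 8 so that $D_m=D(\Gamma,(Y_x))$ is a knot diagram, and let $K_m$ be its knot type. By Lemma 7, $K_m$ is prime and alternating, and $D_m$ is minimal, with $14\cdot2m=28m$ crossings.

**Step 2: the lower bound, by maximizing over induced subgraphs.** Put $U=V\setminus S$, and let $e(U)$ be the number of edges inside $U$. Then (3) reads
$$\omega(D_m)=2n-\max_U\bigl(2|U|-e(U)\bigr).$$
We show $2|U|-e(U)\le\frac34n$. For $|U|\le1$ the left side is at most $2\le\frac34n$. For $U=V$ it is $2n-2n=0$. Otherwise let $k=|U|\ge2$, and let $g_1,\dots,g_k$ be the cyclic gaps between consecutive elements of $U$, so $\sum g_i=n$. Then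
$$e(U)=\#\{i: g_i\le2\}+\#\{i: g_i=g_{i+1}=1\}. \tag{4}$$
Indeed, since $n\ge6$, the endpoints of an edge are joined by exactly one arc of length at most $2$ on the cycle. An edge inside $U$ whose short arc has no interior point in $U$ is a gap of size $1$ or $2$; one whose short arc has its midpoint in $U$ is a pair of consecutive gaps equal to $1$. By (4),
$$2|U|-e(U)-\tfrac34n=\sum_i\Bigl(2-[g_i\le2]-\tfrac34g_i\Bigr)-\#\{i:g_i=g_{i+1}=1\},$$
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. In the sum, a gap $1$ contributes $\frac14$, a gap $2$ contributes $-\frac12$, and a gap $\ge3$ contributes at most $2-\frac94=-\frac14$. Since $U\ne V$, some gap is not $1$. So the gaps equal to $1$ form linear runs. A maximal run of $r$ of them contains $r-1$ consecutive pairs and contributes in total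
$$\frac r4-(r-1)=1-\frac{3r}4\le\frac14 .$$
Each run is followed by a gap different from $1$, and different runs by different ones. So the number of runs is at most the number of gaps different from $1$, each of which contributes at most $-\frac14$. The total is $\le0$. Therefore
$$b(D_m)=\omega(D_m)\ge2n-\tfrac34n=\tfrac54n=\tfrac52m .$$

**Step 3: an order of the vertices, to be filled one after another.** Process the vertices in the order
$$x_2,\ x_1,\ x_4,\ x_3,\ \dots,\ x_{2m},\ x_{2m-1},$$
and let $d$ be the number of edges from a vertex to earlier ones. The neighbors of $x_j$ are $x_{j\pm1},x_{j\pm2}$, so:

| vertex | earlier neighbors | $d$ |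
|---|---|---|
| $x_2$ | none | $0$ |
| $x_1$ | $x_2$ | $1$ |
| $x_{2i}$, $2\le i\le m-1$ | $x_{2i-2}$ | $1$ |
| $x_{2i-1}$, $2\le i\le m-1$ | $x_{2i-3},x_{2i-2},x_{2i}$ | $3$ |
| $x_{2m}$ | $x_{2m-2},x_1,x_2$ | $3$ |
| $x_{2m-1}$ | $x_{2m-3},x_{2m-2},x_{2m},x_1$ | $4$ |

As a check, the sum of the $d$'s is $1+(m-2)+3(m-2)+3+4=4m$, the number of edges.

**Step 4: choosing flypes so that few seeds are needed.** We build $D_m'$ by replacing, at each vertex, the word $(LRTB)^3$ by another word with the same pattern of horizontal letters ($L,R$) and vertical letters ($T,B$), and by writing the core as $LC$ or $RC$ if it is $H_2$, as $TC$ or $BC$ if it is $V_2$. By Lemma 1 the knot type stays $K_m$, and by Lemma 7 $D_m'$ is a minimal diagram; it has $28m$ crossings again. When a vertex is reached, all earlier tangles are fully colored, so its $d$ edge arcs to earlier vertices are colored. We choose the word, and possibly seeds, so that its tangle gets fully colored.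

* **$d=0$.** Any word; two seeds, the over-arc and an under-arc of the innermost $C$. Lemma 6(ii) applies.
* **$d=1$.** One seed, on the over-arc of the innermost $C$. We want the colored end to reach $C.a$ or $C.c$, an under-arc of $C$.
  * Colored end $a$: use $(RRBB)^3$, core letter $R$ or $B$. The letters $R,B$ leave $a$ unchanged.
  * Colored end $c$: use $(LLTT)^3$, core letter $L$ or $T$. The letters $L,T$ leave $c$ unchanged.
  * Colored end $b$: use $RLTT(LLTT)^2$, core letter $L$ or $T$. The first $R$ carries $b$ to $c$, since $X.b=Y.c$, and then $c$ is unchanged.
  * Colored end $d$: use $LRBB(RRBB)^2$, core letter $R$ or $B$. The first $L$ carries $d$ to $a$, since $X.d=Y.a$, and then $a$ is unchanged.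

  Then Lemma 6(ii) applies.
* **$d=3$.** No seed. By the formulas of Section 4, $f_L,f_T$ fix $\{a,b,d\}$; $f_R,f_B$ fix $\{b,c,d\}$; $f_L,f_B$ fix $\{a,c,d\}$; $f_R,f_T$ fix $\{a,b,c\}$. So use $(LLTT)^3$ if the end not yet colored is $c$, $(RRBB)^3$ if it is $a$, $(LLBB)^3$ if it is $b$, $(RRTT)^3$ if it is $d$, with the core letter from the same two letters. Moves then color the same three positions on every circle down to the innermost $C$. Three of the four positions include $b$ or $d$, which is the over-arc of $C$, and $a$ or $c$, which is an under-arc. Lemma 6(ii) applies.
* **$d=4$.** No seed, any word; Lemma 6(i) applies.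

The seeds are two at $x_2$, one at $x_1$, and one at each $x_{2i}$ with $2\le i\le m-1$:
$$2+1+(m-2)=m+1 .$$
Hence $\beta(K_m)\le b(D_m')=\omega(D_m')\le m+1$.

**Step 5: the consequences.** By Steps 2 and 4,
$$b(D_m)-\beta(K_m)\ge\tfrac52m-(m+1)=\tfrac32m-1,\qquad \frac{b(D_m)}{\beta(K_m)}\ge\frac{5m}{2(m+1)}\longrightarrow\frac52 .$$
The first bound is linear in the crossing number $28m$, and the second gives $\liminf_m b(D_m)/\beta(K_m)\ge\frac52$. $\square$

*Remark.* The argument does not determine whether the ratio $b(D)/\beta(K)$ is bounded on minimal diagrams of prime alternating knots.
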